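# Smooth but no longer analytic: a nilpotent semilinear system that loses analyticity at $t=0$

## 1. Linear nilpotent systems keep their strip of analyticity

Take a first order system in one space variable whose characteristic speeds are all real, and a solution that is real analytic at all negative times and smooth at all times. Can it stop being analytic exactly at $t=0$? We start with the linear case, where the answer can be computed, and then ask what a nonlinear term changes.

**Definition (hyperbolicity, multiplicity).** Consider $\mathcal L U=U_t+\sum_{h=1}^nA_h(t,x)U_{x_h}$, where $U$ is $\mathbb R^N$-valued and the $A_h$ are real $N\times N$ matrices. $\mathcal L$ is *hyperbolic* when $\sum_hA_h(t,x)\xi_h$ has only real eigenvalues, for all $(t,x)$ in the domain considered and all $\xi\in\mathbb R^n$. Its *multiplicity* $m$ is the largest multiplicity of an eigenvalue of these matrices over all $(t,x)$ and all $\xi$ (only $\xi\neq0$ carries information). The case $m=1$ is the strictly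 hyperbolic case.

For example, if $A(t)=a(t)\mathcal N$ with $\mathcal N$ a nilpotent $N\times N$ matrix, all eigenvalues of $\xi A(t)$ are $0$. The operator is hyperbolic, as far from strictly hyperbolic as possible, and $m=N$.

**Definition (Gevrey class).** Let $s\ge1$. A smooth $2\pi$-periodic function $w$ of $x\in\mathbb R$ belongs to $\gamma^s$ if there is $K$ with $|w^{(\alpha)}(x)|\le K^{\alpha+1}\alpha!^{\,s}$ for all $\alpha\ge0$ and all $x$. A family is bounded in $\gamma^s$ if one $K$ serves for all its members. The class $\gamma^1$ consists of the real analytic functions, and $\gamma^s\subset\gamma^{s'}$ if $s\le s'$.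

Recall that a periodic function is real analytic if and only if its Fourier coefficients are $O(e^{-\delta|n|})$ for some $\delta>0$. Gevrey regularity is read off in the same way.

**Fact 1.** Let $\gamma>0$, $0<\sigma\le1$, $M\ge0$ an integer, and $|c_n|\le Cn^Me^{-\gamma n^\sigma}$ for $n\ge1$. Then $w=\sum_{n\ge1}c_ne^{inx}$ satisfies $|w^{(\alpha)}|\le K^{\alpha+1}\alpha!^{1/\sigma}$ with $K$ depending only on $C,M,\gamma,\sigma$.

*Proof.* Put $\kappa=M+\alpha+2$. Then
$$|w^{(\alpha)}|\le C\sum_n n^{-2}\,n^{\kappa}e^{-\gamma n^\sigma}\le C\,\tfrac{\pi^2}6\,\sup_{y>0}y^\kappa e^{-\gamma y^\sigma}=C\,\tfrac{\pi^2}6\Big(\frac{\kappa}{e\gamma\sigma}\Big)^{\kappa/\sigma},$$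
the supremum being attained at $y^\sigma=\kappa/(\gamma\sigma)$. Since $\kappa^\kappa\le e^\kappa\kappa!$ and $\kappa!\le2^\kappa(M+2)!\,\alpha!$, we get $(\kappa/(e\gamma\sigma))^\kappa\le(2/(\gamma\sigma))^\kappa(M+2)!\,\alpha!$. Raise this to the power $1/\sigma$. $\square$

So $\sum_n e^{-n^\sigma}e^{inx}$ with $0<\sigma<1$ is in $\gamma^{1/\sigma}$ and is not analytic. The solution we are going to build looks like this at $t=0$.

**Proposition 2 (the linear case).** Let $\mathcal N$ be a constant real strictly lower triangular $N\times N$ matrix, and let $a(t)$, $B(t)$ be continuous on $[-1,0]$. Let $U$ be a $\mathcal C^1$ solution of $U_t=a(t)\,\mathcal N\,U_x+B(t)U$, $2\pi$-periodic in $x$. There is a constant $H$ such that for $n\ne0$, $t\in[-1,0]$,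
$$|\hat U_n(t)|\le|n|\,e^{H|n|^{1-1/N}}|\hat U_n(-1)|. \tag{1}$$
In particular, if $\hat U_n(-1)=O(e^{-\delta|n|})$, then $\hat U_n(t)=O(e^{-\delta'|n|})$ for each $\delta'<\delta$ and all $t$: analyticity is never lost, and the strip of analyticity does not shrink.

*Proof.* The modes decouple: $\hat U_n'=\big(in\,a\,\mathcal N+B\big)\hat U_n$. The term $in\,a\,\mathcal N$ is large but nilpotent, so we change the size of the components. Put $\Lambda=\mathrm{diag}(|n|^{-i/N})_{1\le i\le N}$ and $W=\Lambda\hat U_n$. The $(i,j)$ entry of $\Lambda\mathcal N\Lambda^{-1}$ is $|n|^{-(i-j)/N}\mathcal N_{ij}$, which is nonzero only for $i>j$, so it is at most $|n|^{-1/N}|\mathcal N_{ij}|$. The entries of $\Lambda B\Lambda^{-1}$ are at most $|n|^{(N-1)/N}|B_{ij}|$. Both contributions to $W'$ are therefore $\le\mathrm{const}\cdot|n|^{1-1/N}|W|$, and Gronwall's inequality gives $|W(t)|\le e^{H|n|^{1-1/N}}|W(-1)|$. Since $|n|^{-1}|\hat U_n|\le|W|\le|\hat U_n|$, (1) follows. $\square$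

The smallest example is $\partial_tw_1=w_2$, $\partial_tw_2=\partial_xw_1$, that is $\partial_t^2w_1=\partial_xw_1$. Modes behave like $e^{\pm\sqrt{in}\,t}$ and $|\mathrm{Re}\sqrt{in}|=\sqrt{|n|/2}$. So growth $e^{c|n|^{1-1/N}}$ really occurs for $N=2$. With $m=N$, the exponent in (1) is $(m-1)/m$: coefficients of size $e^{-\delta|n|^{1/s}}$ survive it as soon as $1/s>(m-1)/m$, that is $s<m/(m-1)$.

What changes if the linear term $B(t)U$ is replaced by a nonlinear one? The modes no longer decouple: a product sends frequencies $l$ and $n-l$ to frequency $n$, and no mode-by-mode estimate is available.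

## 2. A quadratic term moves the radius of convergence

Take no space derivative at all, one complex unknown, and $u_t=u^2$ with $u(-1)=z$. Then
$$u(t)=\frac{z}{1-(1+t)z}=\sum_{n\ge1}(1+t)^{n-1}z^n .$$
The radius of convergence in $z$ is $R(t)=1/(1+t)$. It decreases from $\infty$ at $t=-1$ to $1$ at $t=0$. Put $\rho=R(0)=1$ and $z=\rho e^{ix}$. For $-1<t<0$ we have $R(t)>\rho$, so $v(t,x)=u(t,\rho e^{ix})$ is analytic in $x$. At $t=0$ the coefficients are nonnegative and the radius is exactly $\rho$, and analyticity is lost at $x=0$. Getting the loss at exactly $t=0$ costs nothing: one only has to put $|z|=R(0)$.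

The trouble is how it is lost: $v(0,x)=e^{ix}/(1-e^{ix})$ is unbounded. No system with $A=0$ does better. If $U_t=f(t,x,U)$ with $f$ analytic and $U$ is continuous up to $t=0$ near a point $x_0$, then $U(0,x)$ is the value at $U(t_0,x)$ of the flow map from time $t_0$ to $0$; this map is analytic in $x$ and in the initial value, so $U(0,\cdot)$ is analytic near $x_0$ if $U(t_0,\cdot)$ is. Hence the task: keep the mechanism "positive coefficients, $\rho=R(0)$", but arrange that the coefficients on $|z|=\rho$ at $t=0$ decay faster than every power of $n$, and not exponentially.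

Here is the question. The systems are semilinear, $\mathcal LU=f(t,x,U)$, with $A_h$ and $f$ real analytic and $f$ genuinely nonlinear in $U$. Three results frame it, as quoted in Sergio Spagnolo, "Propagation of analyticity for a class of nonlinear hyperbolic equations", arXiv:1012.3949 (2010).

* Bronshtein (1979): for any linear system $\mathcal LU+B(t,x)U=f(t,x)$ with coefficients analytic in $x$, the Cauchy problem is well posed in $\gamma^s$ for $1\le s<m/(m-1)$.
* Theorem B (D'Ancona–Spagnolo, 1999): a solution on $[0,T]\times\mathbb R^n$ of $U_t+\sum_jA_j(t)U_{x_j}=f(t,x,U)$ enjoys the propagation of analyticity (if $U(0,\cdot)$ is analytic, so is $U(t,\cdot)$ for $t\in[0,T]$, in an $L^2$-based sense) as long as $U(t,\cdot)$ remains bounded in some $\gamma^s$ with $s<m/(m-1)$.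
* Theorem C (Spagnolo–Taglialatela, 2010): a solution on $[0,T]\times\mathbb R$ of $U_t+A(t,x)U_x=f(t,x,U)$ enjoys the local propagation of analyticity under the same condition.

The open problem stated there is "to prove the sharpness of the bound $s<m/(m-1)$ in Theorems B or C", and "in particular: to construct a hyperbolic nonlinear system admitting a solution $U\in\mathcal C^\infty(\mathbb R^2)$ which is analytic on the halfplane $\{t<0\}$ but non analytic at some point of the line $t=0$." We settle this particular question: such a system exists, and here is one.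

Let $b\ge6$ be an even integer and
$$s(t)=-\frac{t^2}{1+t^2}\in(-1,0],\qquad \dot s(t)=-\frac{2t}{(1+t^2)^2}.$$
For 12 complex (24 real) unknowns $U=(y_0,\dots,y_5,q_1,\dots,q_5,r)(t,x)$ consider
$$(\mathrm S_b)\quad\begin{cases}\partial_ty_j=\dot s\,y_{j+1}\quad(0\le j\le4),\\ \partial_ty_5=\dot s\,\big(5i\,q_1+4r-i\,s(t)^bq_5+y_0^2\big),\\ \partial_tq_1=\dot s\,\partial_xy_5,\qquad\partial_tq_{i+1}=\dot s\,\partial_xq_i\quad(1\le i\le4),\\ \partial_tr=\dot s\,q_2.\end{cases}$$
It has the form $U_t+A(t)U_x=f(t,U)$ with $A(t)=-\dot s(t)\,\mathcal N$, where $\mathcal N$ is a constant real matrix that only sends $y_5\to q_1\to q_2\to\dots\to q_5$, so it is nilpotent. Hence the system is hyperbolic on $\mathbb R^2$ with $m=24$. $A$ is real analytic, and $f$ is a quadratic polynomial in $U$ whose coefficients are rational functions of $t$ with powers of $1+t^2$ as denominators, hence analytic on $\mathbb R$. The nonlinear term is $\dot s\,y_0^2$.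

**Theorem.** For every even $b\ge6$, $(\mathrm S_b)$ has a solution $U\in\mathcal C^\infty(\mathbb R^2)$, periodic in $x$, which is real analytic in $(t,x)$ on $\{t\ne0\}$, in particular on $\{t<0\}$, but is not real analytic at $(0,0)$. Moreover $U(t,\cdot)$ is bounded, uniformly in $t\in\mathbb R$, in $\gamma^{s_b}$ with $s_b=\frac{2b}{b-4}$.

The case $b=6$ settles the question.

**Corollary.** For every $s_0>2$ there is a system as in the question ($N=24$) with a solution bounded in $\gamma^{s_0}$ for which analyticity is lost at $t=0$. Hence in Theorem C, for $m=24$ (and for any larger $m$, by adding trivial equations $w_t=0$), the bound on $s$ cannot be replaced by any number $>2$.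

*Proof of the Corollary from the Theorem.* $s_b=2+\frac8{b-4}$ decreases to $2$ as $b\to\infty$; choose $b$ with $s_b\le s_0$. If the bound could be replaced by a number $\beta>2$, take $s_0\in(2,\beta)$ and the corresponding solution on $[-1,0]$: it is bounded in $\gamma^{s_0}$ and analytic in $x$ at $t=-1$, yet not at $t=0$. The proof below shows that $U(0,\cdot)$ already fails to be analytic in $x$. Adding equations $w_t=0$ raises the multiplicity of the eigenvalue $0$ and changes nothing else. $\square$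

The sharpness of the exact value $m/(m-1)$ is not claimed: the range between $m/(m-1)$ and $2$ is not covered.

## 3. Folding time: one scalar equation on $[-1,0]$

The system is a sixth order scalar equation in disguise, read along the analytic map $s:\mathbb R\to(-1,0]$. This map folds the time axis: it comes up to $0$ and goes back, so we need a solution only on one side of the critical time.

Let $D=z\partial_z$; on functions of $z=\rho e^{ix}$ we have $D=-i\partial_x$. For $t\in[-1,0]$ consider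
$$\partial_t^2(\partial_t^2+D)(\partial_t^2+4D)u=t^bD^5u+u^2,\qquad u=\sum_{n\ge1}u_n(t)z^n. \tag{2}$$
With $S_n=\sum_{l=1}^{n-1}u_lu_{n-l}$ this means
$$u_n^{(6)}+5n\,u_n^{(4)}+4n^2u_n''=t^bn^5u_n+S_n. \tag{3}$$
Data at $t=-1$: for one integer $k\ge1$, to be chosen large, $u_k(-1)=1$; all other $u_n^{(j)}(-1)$, $0\le j\le5$, vanish. Since $S_n$ involves only $u_l$ with $l<n$, (3) determines the $u_n$ one after the other by linear ODEs with polynomial coefficients and entire right sides, so every $u_n$ is an entire function of $t$. By induction $u_n\equiv0$ unless $k\mid n$. For now $u$ is a formal power series in $z$.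

Put once and for all
$$\sigma=\tfrac12-\tfrac2b\in(0,\tfrac12),\qquad p=1+\tfrac b4,\qquad\omega=1+\tfrac b2.$$

**Proposition 3.** For a suitable $k$ there is $\rho\in(0,\infty)$ such that $v(t,x)=\sum_nu_n(t)\rho^ne^{inx}$, on $[-1,0]\times\mathbb R$, satisfies:

1. $v$ and all its derivatives are continuous on $[-1,0]\times\mathbb R$, and
$$\partial_t^6v=5i\,\partial_x\partial_t^4v+4\,\partial_x^2\partial_t^2v-i\,t^b\partial_x^5v+v^2; \tag{4}$$
for each $j$ there is $K_j$ with $|\partial_t^j\partial_x^\alpha v|\le K_j^{\alpha+1}\alpha!^{1/\sigma}$ for all $\alpha\ge0$;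
2. $v$ is real analytic in $(t,x)$ on $(-1,0)\times\mathbb R$;
3. $x\mapsto v(0,x)$ is not real analytic at $x=0$.

**Proposition 3 implies the Theorem.** Put, evaluated at $(s(t),x)$,
$$y_j=\partial_s^jv\ (0\le j\le5),\qquad q_i=\partial_s^{5-i}\partial_x^iv\ (1\le i\le5),\qquad r=\partial_s^2\partial_x^2v.$$
In the variable $s$ we have $\partial_sy_j=y_{j+1}$ for $j\le4$; $\partial_sq_1=\partial_s^5\partial_xv=\partial_xy_5$; $\partial_sq_{i+1}=\partial_s^{5-i}\partial_x^{i+1}v=\partial_xq_i$; $\partial_sr=\partial_s^3\partial_x^2v=q_2$; and (4) reads $\partial_sy_5=5iq_1+4r-is^bq_5+y_0^2$. Multiplying by $\dot s(t)$ gives $(\mathrm S_b)$ for $t\ne0$, and at $t=0$ by continuity once $U$ is smooth.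

*Smoothness.* For $t\ne0$ the chain rule writes every derivative of $U$ as a polynomial in derivatives of $s$ at $t$ and derivatives of $v$ at $(s(t),x)$, so it extends continuously to $t=0$. A continuous function of $t$ that is differentiable for $t\neq0$, with a derivative that has a limit at $0$, is differentiable at $0$ with that value (mean value theorem). Applying this to the $x$-derivatives of $U$ and then successively to their $t$-derivatives, $U\in\mathcal C^\infty(\mathbb R^2)$.

*Analyticity.* For $t\ne0$, $s(t)\in(-1,0)$, so $U$ is real analytic on $\{t\ne0\}$ by item 2. Since $y_0(0,x)=v(0,x)$ is not analytic at $x=0$, $U$ is not analytic at $(0,0)$.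

*Gevrey bound.* Each component is $\partial_s^j\partial_x^iv$ with $i,j\le5$; item 1 bounds its $\alpha$-th $x$-derivative by $K_j^{\alpha+i+1}(\alpha+i)!^{1/\sigma}$, and $(\alpha+i)!\le2^{\alpha+i}\,i!\,\alpha!$. The order is $1/\sigma=\frac{2b}{b-4}=s_b$, uniformly in $t\in\mathbb R$. Real and imaginary parts give 24 real unknowns. $\square$

It remains to prove Proposition 3.

## 4. Growth per unit of frequency, and why the two extra factors are there

This section explains the choice of (2); nothing in it is used later.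

All $u_n$ will turn out nonnegative and nondecreasing on $[-1,0]$. Let $R(t)$ be the radius of convergence of $\sum u_n(t)z^n$, put $\rho=R(0)$ and $a_n=\rho^nu_n$, so $\limsup a_n(0)^{1/n}=1$. We want decay of $a_n(0)$. Two effects are available.

* *Doubling.* The term $u_m^2$ in $S_{2m}$ feeds mode $2m$. In logarithms, $\frac1{2m}\log a_{2m}$ is, a little later, at least $\frac1m\log a_m$ minus a small loss.
* *Linear growth.* If mode $m$ grows at rate $\lambda_m(t)$, then $\frac1m\log a_m$ increases at rate $\lambda_m(t)/m$.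

If $\frac1n\log a_n(t)=-\alpha$ at some $t<0$, double up to a mode $m$ and let it grow for a time comparable to $|t|$. This gives $-\alpha+c|t|\lambda_m(t)/m$ at mode $m$, and further doubling carries this to $t=0$ and $m\to\infty$, where the $\limsup$ is $0$. So $\alpha\gtrsim|t|\lambda_m(t)/m$. The best choice of $m\ge n$ gives a **budget**
$$\log a_n(t)\lesssim-\,n\,|t|\max_{m\ge n}\frac{\lambda_m(t)}m .$$
On the way from $t$ to $0$ mode $n$ itself can spend about $|t|\lambda_n(t)$ of it. We need the budget to exceed the spending.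

The first equation one would try is $\partial_t^6u=t^bD^5u+u^2$: it has order six with principal part $\partial_t^6$, so it is as nilpotent as possible, and modes grow. With $t$ frozen, $\lambda^6=|t|^bn^5$, so $\lambda_n=|t|^{b/6}n^{5/6}$, and $\lambda_m/m=|t|^{b/6}m^{-1/6}$ *decreases* in $m$. The maximum over $m\ge n$ is at $m=n$. Budget and spending are both of order $n^{5/6}|t|^{1+b/6}$ at every $t$, and no choice of $t$ makes one dominate. At this point the argument has no room. With one factor, $\partial_t^2(\partial_t^2+D)u=t^bD^3u+u^2$, we get $\lambda^2(\lambda^2+n)=|t|^bn^3$, so $\lambda_n\approx|t|^{b/2}n$ as long as $\lambda_n^2\ll n$. Now $\lambda_m/m$ is constant in $m$: still no room.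

The way out is to make the rate grow *faster than linearly* in $n$ over a range of frequencies. For (2), $\lambda^2(\lambda^2+n)(\lambda^2+4n)=|t|^bn^5$. Put $\lambda=\sqrt n\,y$ and $X=n|t|^{b/2}$; then $y^2(y^2+1)(y^2+4)=X^2$.

* If $X\le1$: $4y^2\le X^2$ gives $y\le X/2\le\frac12$, hence $(y^2+1)(y^2+4)\le\frac{85}{16}<6$ and $y\ge X/\sqrt6$. So $\lambda_n$ is comparable to $n^{3/2}|t|^{b/2}$.
* If $X\ge1$: $y^6\le X^2$ gives $y\le X^{1/3}$. If $y\ge1$ then $X^2\le10y^6$; if $y<1$ then $X^2\le10y^2$. In both cases $y\ge X^{1/3}/\sqrt{10}$. So $\lambda_n$ is comparable to $n^{5/6}|t|^{b/6}$.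

Thus at fixed $t$, $\lambda_m/m$ grows like $m^{1/2}|t|^{b/2}$ up to $m\approx|t|^{-b/2}$, where it is about $|t|^{b/4}$, and then decreases. For $n\le|t|^{-b/2}$ the budget is $n|t|^{1+b/4}=n|t|^p$ and the spending is $n^{3/2}|t|^{1+b/2}=n^{3/2}|t|^\omega$. Their ratio is $(n|t|^{b/2})^{-1/2}$. At the time $|t|=\varepsilon n^{-2/b}$ the budget is $\varepsilon^pn^\sigma$ and the spending $\varepsilon^\omega n^\sigma$: for small $\varepsilon$ the budget wins by the factor $\varepsilon^{-b/4}$, and decay $e^{-\gamma n^\sigma}$ can survive to $t=0$.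

The frequencies $\sqrt n$ and $2\sqrt n$ of the two factors are tuned so that positivity is kept: the kernel of $\partial_t^2(\partial_t^2+n)(\partial_t^2+4n)$ will be the integral of a square, $(1-\cos\sqrt n\,\tau)^2$. We now prove all this. Constants $c,C,c_i,C_i$ depend **only on $b$** unless said otherwise; in particular not on $k$.

## 5. A positive kernel and monotone coefficients

**Step 1: the fundamental solution.** We want the kernel of the left side of (3) in a form that shows its sign. Let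
$$K_n(t)=\frac1{6n^2}\int_0^t(1-\cos\sqrt n\,\tau)^2\,d\tau .$$
Since $(1-\cos\theta)^2=\frac32-2\cos\theta+\frac12\cos2\theta$, $K_n$ is a combination of $t,\sin\sqrt n\,t,\sin2\sqrt n\,t$, hence is annihilated by $\partial_t^2(\partial_t^2+n)(\partial_t^2+4n)$. With $\theta=\sqrt n\,t$,
$$K_n'=\tfrac{(1-\cos\theta)^2}{6n^2},\quad K_n''=\tfrac{2\sin\theta-\sin2\theta}{6n^{3/2}},\quad K_n'''=\tfrac{2\cos\theta-2\cos2\theta}{6n},\quad K_n^{(4)}=\tfrac{-2\sin\theta+4\sin2\theta}{6n^{1/2}},\quad K_n^{(5)}=\tfrac{-2\cos\theta+8\cos2\theta}6 .$$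
So $K_n^{(j)}(0)=0$ for $j\le4$ and $K_n^{(5)}(0)=1$. Consequently $w(t)=\int_{-1}^tK_n(t-s)g(s)\,ds$ has $w^{(j)}=\int_{-1}^tK_n^{(j)}(t-s)g(s)\,ds$ for $j\le5$ and $w^{(6)}=g+\int_{-1}^tK_n^{(6)}(t-s)g(s)\,ds$; it solves $w^{(6)}+5nw^{(4)}+4n^2w''=g$ with zero data at $-1$. We need, for $t\ge0$:

* **(K1)** $K_n\ge0$ and $K_n'\ge0$. This is clear.
* **(K2)** $K_n(t)\le\frac{2t}{3n^2}$, because $(1-\cos\theta)^2\le4$. Also $|K_n^{(j)}|\le2$ on $[0,1]$ for $0\le j\le5$, by the formulas.
* **(K3)** If $\sqrt n\,d\le1$, then $\int_0^dK_n\ge d^6/900$. For $0\le\theta\le1$, $1-\cos\theta\ge\frac{\theta^2}2-\frac{\theta^4}{24}\ge\frac{11}{24}\theta^2$, so $K_n'(\tau)\ge\frac{121}{3456}\tau^4\ge\frac{\tau^4}{30}$; integrate twice. Consequently, for all $0<d\le1$ and $m\ge1$, $\int_0^dK_m\ge\min(d,m^{-1/2})^6/900\ge d^6m^{-3}/900$.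
* **(K4)** If $d\ge4\pi/\sqrt n$, then $\int_0^dK_n\ge d^2/(32n^2)$. We have $K_n(\tau)=\frac1{6n^{5/2}}\int_0^{\sqrt n\tau}(1-\cos\theta)^2d\theta$ and $\int_0^{2\pi}(1-\cos\theta)^2d\theta=3\pi$. For $\tau\ge2\pi/\sqrt n$, counting full periods and using $\lfloor x\rfloor\ge x/2$ for $x\ge1$, $K_n(\tau)\ge\frac{\sqrt n\,\tau}{4\pi}\cdot\frac{3\pi}{6n^{5/2}}=\frac\tau{8n^2}$. Then $\int_{d/2}^d\frac\tau{8n^2}d\tau=\frac{3d^2}{64n^2}\ge\frac{d^2}{32n^2}$.

(K3) sees the sixth order behavior at short times; (K4) sees the averaged, second order behavior at long times. They will produce the two growth rates.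

**Step 2: positivity and monotonicity.** Let $F_n(s)=|s|^bn^5u_n(s)+S_n(s)$; recall $b$ is even. Constants solve the homogeneous version of the left side of (3), so
$$u_n(t)=\delta_{nk}+\int_{-1}^tK_n(t-s)F_n(s)\,ds. \tag{5}$$
By induction on $n$: if $u_l\ge0$ on $[-1,0]$ for $l<n$, then $S_n\ge0$, and the Picard iterates of the Volterra equation (5), started from $0$, are nonnegative and converge uniformly to $u_n$; so $u_n\ge0$. Then $u_n'=\int_{-1}^tK_n'(t-s)F_n(s)\,ds\ge0$. So all $u_n,S_n$ are nonnegative and nondecreasing on $[-1,0]$.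

**Step 3: three consequences.** These are the only ways in which (5) will be used from below and for derivatives.

Since $K_n$ is nondecreasing, splitting (5) at $s_0\le t$ gives
$$u_n(t)\ge u_n(s_0)+\int_{s_0}^tK_n(t-s)F_n(s)\,ds. \tag{6}$$
For $s\le t$ we have $F_n(s)\le n^5u_n(t)+S_n(t)$. Differentiating (5) up to five times, with $|K_n^{(j)}|\le2$ and $\delta_{nk}=u_n(-1)\le u_n(t)$,
$$|u_n^{(j)}(t)|\le3n^5u_n(t)+2S_n(t),\qquad0\le j\le5,\ t\in[-1,0]. \tag{7}$$
Since $S_{2m}\ge u_m^2$, (6) for mode $2m$, monotonicity and (K3) give, for $-1\le s<t\le0$,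
$$u_{2m}(t)\ge u_m(s)^2\int_0^{t-s}K_{2m}\ge u_m(s)^2\,\frac{(t-s)^6}{900\,(2m)^3}. \tag{8}$$

## 6. An energy inequality with weight $e^{cn^{5/6}}$, and $0<R(0)<\infty$

Let $R(t)$ be the radius of convergence of $\sum u_n(t)z^n$ for $t\in[-1,0]$. By monotonicity it is nonincreasing, and $R(-1)=\infty$.

We need an upper bound that propagates convergence for short times, also in complex time. The components are rescaled as in Proposition 2: for complex $t$ put
$$V_{n,j}(t)=n^{-5j/6}u_n^{(j)}(t),\qquad|V_n|=\sum_{j=0}^5|V_{n,j}|.$$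

**Lemma 4 (energy).** Let $t(\tau)=t_0+\tau e^{i\vartheta}$, $0\le\tau\le\tau_1$, be a segment in $\{t\in\mathbb C:|t|\le1\}$. Let $r>0$ and let $c(\tau)\ge0$ satisfy $c'=-6$. Then $Y_L(\tau)=\sum_{n\le L}|V_n(t(\tau))|\,r^ne^{c(\tau)n^{5/6}}$ satisfies $Y_L'\le Y_L^2$ for a.e. $\tau$. Hence $Y_L(\tau)\le Y_L(0)/(1-\tau Y_L(0))$ as long as $\tau Y_L(0)<1$.

*Proof.* For $j\le4$, $\frac d{d\tau}V_{n,j}=e^{i\vartheta}n^{5/6}V_{n,j+1}$. By (3), which holds for complex $t$ because the $u_n$ are entire,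
$$\tfrac d{d\tau}V_{n,5}=e^{i\vartheta}\big(-5n^{1/6}V_{n,4}-4n^{-1/2}V_{n,2}+t^bn^{5/6}V_{n,0}+n^{-25/6}S_n\big).$$
Now sum absolute values, with $|t|\le1$. The coefficient of $|V_{n,4}|$ is at most $n^{5/6}+5n^{1/6}\le6n^{5/6}$, that of $|V_{n,2}|$ at most $5n^{5/6}$, the others at most $n^{5/6}$. Also $|S_n|\le\sum_l|u_l||u_{n-l}|\le\sum_l|V_l||V_{n-l}|$. So a.e.
$$\tfrac d{d\tau}|V_n|\le6n^{5/6}|V_n|+\sum_{l=1}^{n-1}|V_l||V_{n-l}|.$$
Multiply by $r^ne^{cn^{5/6}}$ and sum over $n\le L$. The derivative of the weight is $-6n^{5/6}$ times the weight and cancels the first term. As $n^{5/6}\le l^{5/6}+(n-l)^{5/6}$ and $c\ge0$, the weight of $n$ is at most the product of the weights of $l$ and $n-l$, so the double sum is at most $Y_L^2$.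

For the last claim let $Z=Y_L(0)/(1-\tau Y_L(0))$, so $Z'=Z^2$. Then $W=Y_L-Z$ is Lipschitz, $W(0)=0$, $W'\le(Y_L+Z)W$ a.e.; so $We^{-\int(Y_L+Z)}$ is nonincreasing and $W\le0$. $\square$

**Lemma 5.** $0<R(0)<\infty$.

*Proof. Lower bound.* On the real segment $[-1,0]$ take $c=-6t$ and $r$ with $r^ke^{6k^{5/6}}=\frac12$. At $t=-1$ the only nonzero term is $V_{k,0}=1$, so $Y_L=\frac12$ there for $L\ge k$, and Lemma 4 gives $Y_L\le1$ on $[-1,0]$. So $u_n(0)r^n\le1$ for all $n$ and $R(0)\ge r$.

*Upper bound.* We double the frequency in shorter and shorter time intervals. Let $m_j=2^jk$, $T_j=-2^{-j}$, $\lambda_j=m_j^{-1}\log u_{m_j}(T_j)$. Then $\lambda_0=0$, and (8) with $t-s=2^{-j-1}$ gives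
$$\lambda_{j+1}\ge\lambda_j-m_{j+1}^{-1}\big(\log900+6(j+1)\log2+3\log m_{j+1}\big).$$
The subtracted terms are summable, so $\lambda_j$ is bounded below. As $u_{m_j}(0)\ge u_{m_j}(T_j)$, $\limsup u_n(0)^{1/n}>0$ and $R(0)<\infty$. $\square$

From now on
$$\rho:=R(0),\qquad a_n(t):=\rho^nu_n(t),\qquad\text{so}\quad\limsup_na_n(0)^{1/n}=1 .$$
Estimate (8) holds with $a$ in place of $u$: both sides are multiplied by $\rho^{2m}$.

## 7. The cascade estimate

First, the two growth rates, as rigorous lower bounds.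

**Lemma 6.** Let $-1\le s<t<0$.

(G1) If $n|t|^{b/2}\le\frac25$, then $u_n(t)\ge\frac12\exp\big(\frac1{10}n^{3/2}|t|^{b/2}(t-s)\big)u_n(s)$.

(G2) If $n^2|t|^b\ge900$, then $u_n(t)\ge\frac12\exp\big(\frac15|t|^{b/6}n^{5/6}(t-s)\big)u_n(s)$.

*Proof.* On $[s,t]$ the coefficient $|\cdot|^b$ is at least $|t|^b$. By (6) and monotonicity, for $s\le\tau<\tau+d\le t$,
$$u_n(\tau+d)\ge u_n(\tau)\Big(1+|t|^bn^5\int_0^dK_n\Big).$$
If $d$ is such that the factor is $\ge2$, at least $(t-s)/d-1$ steps of length $d$ fit into $[s,t]$, so $u_n(t)\ge\frac12\,2^{(t-s)/d}u_n(s)$ (if $d>t-s$ this is just monotonicity).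

(G1): take $d=\sqrt{32}\,n^{-3/2}|t|^{-b/2}$. Then $d\ge4\pi n^{-1/2}$ means $n|t|^{b/2}\le\sqrt2/\pi$, which holds since $\frac25\le\sqrt2/\pi$. By (K4) the factor is at least $1+|t|^bn^3d^2/32=2$. Finally $\log2/\sqrt{32}\ge\frac1{10}$.

(G2): take $d=900^{1/6}(|t|^bn^5)^{-1/6}$. Then $d\le n^{-1/2}$ means $900\le|t|^bn^2$, the hypothesis. By (K3) the factor is at least $1+|t|^bn^5d^6/900=2$. Finally $\log2/900^{1/6}\ge\frac15$. $\square$

Now the budget of Section 4 becomes a theorem.

**Lemma 7 (cascade estimate).** There are $c_3,C_3>0$ depending only on $b$ such that, if $t\in[-1,0)$ and $n|t|^{b/2}\le1$,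
$$\log a_n(t)\le-c_3\,n|t|^p+C_3\log\frac{2n}{|t|}. \tag{9}$$
If $t\in[-1,0)$ and $n|t|^{b/2}\ge1$, then
$$\log a_n(t)\le-c_3n^\sigma+C\log(2n). \tag{10}$$

*Proof.* **Reduction to (9).** If $n|t|^{b/2}\ge1$, put $t'=-n^{-2/b}\ge t$. Then $n|t'|^{b/2}=1$ and $n|t'|^p=n^{1-\frac2b-\frac12}=n^\sigma$. By monotonicity $a_n(t)\le a_n(t')$, and (9) at $t'$ gives (10), as $\log(2n^{1+2/b})\le(1+\frac2b)\log(2n)$.

For (9) assume $u_n(t)>0$, otherwise there is nothing to prove; all the modes reached below are then positive by (8). Since $n|t/2|^{b/2}\le2^{-b/2}\le\frac25$, there is an integer $J\ge0$ with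
$$\beta:=2^Jn|t/2|^{b/2}\in(\tfrac15,\tfrac25].$$
Let $m=2^Jn$: this is the mode where growth per unit of frequency is best at times near $t/2$.

**Stage A: climb from mode $n$ to mode $m$ during $[t,t/2]$, with only logarithmic loss.** Let $\tau_i=t+\frac{|t|}2(1-2^{-i})$, so $\tau_0=t$ and $\tau_{i+1}-\tau_i=2^{-i-2}|t|$. By (8), $L_i=(2^in)^{-1}\log a_{2^in}(\tau_i)$ satisfies
$$L_{i+1}\ge L_i-\frac1{2^{i+1}n}\Big[\log900+6(i+2)\log2+6\log\tfrac1{|t|}+3(i+1)\log2+3\log n\Big].$$
Sum over $i<J$, using $\sum2^{-i-1}\le1$, the convergence of $\sum i2^{-i}$, and $a_m(t/2)\ge a_m(\tau_J)$: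
$$\tfrac1m\log a_m(t/2)\ge\tfrac1n\log a_n(t)-\tfrac1n\big[C+6\log\tfrac1{|t|}+3\log n\big]\ge\tfrac1n\log a_n(t)-\tfrac Cn\log\tfrac{2n}{|t|}.$$

**Stage B: follow the best mode to $t=0$.** Let $T_0=t/2$, $T_j=2^{-2j/b}T_0$, $m_j=2^jm$. Then $m_j|T_j|^{b/2}=\beta$ for all $j$. Let $d_j=T_{j+1}-T_j=|T_0|2^{-2j/b}(1-2^{-2/b})$. On the first half $[T_j,T_j+\frac{d_j}2]$ double with (8). On the second half apply (G1) to mode $m_{j+1}$, which is allowed since $m_{j+1}|T_{j+1}|^{b/2}=\beta\le\frac25$; its exponent is $\frac1{10}m_{j+1}^{3/2}|T_{j+1}|^{b/2}\frac{d_j}2=\frac1{20}m_{j+1}^{1/2}\beta\,d_j$. So $\Lambda_j=m_j^{-1}\log a_{m_j}(T_j)$ satisfies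
$$\Lambda_{j+1}\ge\Lambda_j+\frac{\beta d_j}{20\,m_{j+1}^{1/2}}-\frac1{m_{j+1}}\Big[\log1800+6\log\frac2{d_j}+3\log m_{j+1}\Big].$$

*Gain.* All gains are nonnegative; we keep the one at $j=0$. As $\beta\ge\frac15$ and $m=\beta|T_0|^{-b/2}\le\frac25|T_0|^{-b/2}$, so that $(2m)^{-1/2}\ge|T_0|^{b/4}$, it is at least
$$\frac{1-2^{-2/b}}{100}\,|T_0|\,(2m)^{-1/2}\ge\frac{1-2^{-2/b}}{100}\,|T_0|^{1+b/4}=c_3|t|^p ,$$
with $c_3=\frac{1-2^{-2/b}}{100}2^{-p}$.

*Loss.* We have $\log\frac2{d_j}\le\log\frac1{|T_0|}+\frac{2j}b\log2+C$ and $\log m_{j+1}=\log m+(j+1)\log2$, and $m_{j+1}=2^{j+1}m$. So the total loss is at most $\frac1m\big(C+6\log\frac1{|T_0|}+3\log m\big)$. Since $n\le m\le(2/|t|)^{b/2}$, this is at most $\frac Cn\log\frac{2n}{|t|}$.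

**Conclusion.** For all $j\ge1$,
$$\Lambda_j\ge\frac{\log a_n(t)}n-\frac{C_3}n\log\frac{2n}{|t|}+c_3|t|^p .$$
On the other hand $\Lambda_j\le m_j^{-1}\log a_{m_j}(0)$, and the $\limsup$ of the right side is $\le0$ because $\limsup a_n(0)^{1/n}=1$. So the right side of the display is $\le0$, which is (9). $\square$

The only property of $\rho$ used is $\limsup a_n(0)^{1/n}\le1$. So $c_3,C_3,C$ do not depend on $k$, although $\rho$ and the $a_n$ do. This will let us choose $k$ afterwards.

## 8. The radius stays above $\rho$ before $t=0$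

**Lemma 8.** $R(t)>\rho$ for all $t\in[-1,0)$.

Decay like $e^{-cn^{5/6}}$ of $a_n(t)$ is not enough: it is compatible with $R(t)=\rho$. What it gives is a uniform bound of the energy *at* radius $\rho$, and hence a fixed time step by which $R>\rho$ can be propagated, starting from $R(-1)=\infty$.

*Proof.* Fix $t_*\in(-1,0)$.

**Step 1: decay at radius $\rho$.** For $n^2|t_*/2|^b\ge900$, (G2) on $[t_*,t_*/2]$ gives
$$a_n(t_*)\le2\exp\big(-\tfrac1{10}|t_*/2|^{b/6}|t_*|\,n^{5/6}\big)\,a_n(t_*/2),$$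
and $a_n(t_*/2)\le(2n)^C$ for these $n$ by (10), since $n|t_*/2|^{b/2}\ge30\ge1$. So there are $B_1,c_*>0$, depending on $t_*$ and $k$, with $a_n(t_*)\le B_1e^{-2c_*n^{5/6}}$ for all $n$. By monotonicity this holds on $[-1,t_*]$. There also $\rho^nS_n=\sum_la_la_{n-l}\le nB_1^2e^{-2c_*n^{5/6}}$, by subadditivity of $n^{5/6}$. By (7), $|V_n|\le6(3n^5u_n+2S_n)$. So there is $B\in(0,\infty)$ with
$$\sum_n\rho^n|V_n(t)|e^{c_*n^{5/6}}\le B\qquad\text{for all }t\in[-1,t_*].$$

**Step 2: one step of fixed length.** Let $\delta=\min(\frac1{4B},\frac{c_*}6)$, and suppose $s_0\in[-1,t_*]$ and $R(s_0)>\rho$. The power series $r\mapsto\sum_nr^n|V_n(s_0)|e^{c_*n^{5/6}}$ converges for $r<R(s_0)$: by (7) its coefficients are at most $6(3n^5u_n+2S_n)e^{c_*n^{5/6}}$, the generating series of $S_n$ is $u^2$, and the factors $n^5$, $e^{c_*n^{5/6}}$ do not change radii of convergence. It is $\le B$ at $r=\rho$, hence, by continuity, $\le2B$ at some $r\in(\rho,R(s_0))$. Apply Lemma 4 on the real segment from $s_0$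 with this $r$ and $c=c_*-6(t-s_0)$. Then $c\ge0$ and $2B(t-s_0)\le\frac12$ on $[s_0,s_0+\delta]\cap[-1,t_*]$, so $Y_L\le4B$ there for all $L$. So $u_n(t)r^n\le4B$ for all $n$, whence $R(t)\ge r>\rho$ there.

**Step 3: iterate.** Start at $s_0=-1$, where $R=\infty$. The step $\delta$ does not depend on $s_0$, so finitely many steps reach $t_*$. Thus $R(t_*)>\rho$, and $t_*\in(-1,0)$ was arbitrary. $\square$

## 9. Subexponential decay up to $t=0$

Mode $n$ is controlled by (9) until $s_n=-\varepsilon n^{-2/b}$; from there to $0$ we run a bootstrap with a barrier $e^{-E_n(t)}$ that has the form (decay kept) plus (growth still to be spent).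

**Lemma 9.** There are $\gamma>0$ and $k_0$, depending only on $b$, such that if $k\ge k_0$ then $a_n(t)\le e^{-\gamma n^\sigma}$ for all $n\ge1$, $t\in[-1,0]$.

*Proof.* **Step 1: the barrier.** Fix $\varepsilon\in(0,1]$ with $\varepsilon^{b/4}\le c_3/48$ and put $\gamma=\frac14c_3\varepsilon^p$. Since $\omega-p=\frac b4$, $12\varepsilon^\omega=12\,\varepsilon^p\varepsilon^{b/4}\le\gamma$. Let
$$s_n=-\varepsilon n^{-2/b},\qquad E_n(t)=\gamma n^\sigma+2n^{3/2}|t|^\omega .$$
Then $n|s_n|^p=\varepsilon^pn^\sigma$ and $n^{3/2}|s_n|^\omega=\varepsilon^\omega n^{\frac32-\frac2b-1}=\varepsilon^\omega n^\sigma$. So $E_n(t)\le2\gamma n^\sigma$ on $[s_n,0]$, and $E_n$ decreases in time.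

**Step 2: the barrier is compatible with products.** We need $E_l+E_{n-l}$ to exceed $E_n$. The concave part $\gamma n^\sigma$ helps; the convex part $n^{3/2}$ hurts, but its coefficient is small. Let $1\le l\le n/2$ and $t\in[s_n,0]$. Since $n-l\ge l$, $n^\sigma-(n-l)^\sigma\le\sigma l(n-l)^{\sigma-1}\le\sigma l^\sigma\le\frac12l^\sigma$. Also $n^{3/2}-(n-l)^{3/2}\le\frac32n^{1/2}l$, so
$$2|t|^\omega\big(n^{3/2}-l^{3/2}-(n-l)^{3/2}\big)\le3n^{1/2}l\,|s_n|^\omega=3\varepsilon^\omega n^{\sigma-1}l\le3\varepsilon^\omega l^\sigma .$$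
Hence
$$E_l+E_{n-l}-E_n\ge\big(\tfrac\gamma2-3\varepsilon^\omega\big)l^\sigma\ge\tfrac\gamma4l^\sigma . \tag{11}$$

**Claim.** For $k\ge k_0(b)$, $a_n(t)\le e^{-E_n(t)}$ for all multiples $n$ of $k$ and all $t\in[s_n,0]$.

The proof is by induction on $n$. For $t\in[s_n,0]$ split (5) at $s_n$:
$$u_n(t)=h_n(t)+\int_{s_n}^tK_n(t-s)F_n(s)\,ds,\qquad h_n(t)=\delta_{nk}+\int_{-1}^{s_n}K_n(t-s)F_n(s)\,ds .$$

**Step 3: the past, by the cascade estimate.** By monotonicity $\delta_{nk}\le u_n(s_n)$, and $K_n\le1$ on $[0,1]$, so $h_n(t)\le2n^5u_n(s_n)+S_n(s_n)$. For $l\le n$ we have $l|s_n|^{b/2}\le\varepsilon^{b/2}\le1$, so (9) applies to $a_l(s_n)$. The exponents add up: $c_3l|s_n|^p+c_3(n-l)|s_n|^p=c_3n|s_n|^p=4\gamma n^\sigma$. So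
$$a_n(s_n)\le\Big(\frac{2n}{|s_n|}\Big)^{C_3}e^{-4\gamma n^\sigma},\qquad\rho^nS_n(s_n)\le n\Big(\frac{2n}{|s_n|}\Big)^{2C_3}e^{-4\gamma n^\sigma}.$$
As $2n/|s_n|=\frac2\varepsilon n^{1+2/b}$ is a power of $n$ times a constant depending only on $b$, for $n\ge k\ge k_0(b)$
$$\rho^nh_n(t)\le\tfrac16e^{-2\gamma n^\sigma}\le\tfrac16e^{-E_n(t)} .$$

**Step 4: the nonlinear term, by induction.** If $l<n$ then $s_l\le s_n$, so the induction hypothesis is available for all multiples $l<n$ of $k$ on $[s_n,0]$ (other $a_l$ vanish). By (11), $\rho^nS_n(s)\le Qe^{-E_n(s)}$ on $[s_n,0]$ with $Q=2\sum_{l\ge1}e^{-\gamma l^\sigma/4}$. Since $E_n(s)\ge E_n(t)$ for $s\le t$, and by (K2) $\int_{s_n}^tK_n(t-s)\,ds\le\frac1{3n^2}$,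
$$\rho^n\int_{s_n}^tK_n(t-s)S_n(s)\,ds\le\frac Q{3n^2}e^{-E_n(t)}\le\tfrac16e^{-E_n(t)}\qquad\text{if }k^2\ge2Q .$$

**Step 5: the linear term, absorbed by the time-dependent part of $E_n$.** Suppose $a_n\le e^{-E_n}$ on $[s_n,t]$. For $s\le t$, $|s|^\omega-|t|^\omega\ge|s|^{\omega-1}(|s|-|t|)=|s|^{b/2}(t-s)$. Put $d=t-s$, $|s|=|t|+d$ and $\varphi(d)=n^{3/2}|s|^{b/2}d$. Then $E_n(s)-E_n(t)\ge2\varphi$ and $\varphi'(d)\ge n^{3/2}|s|^{b/2}$, so $d\,n^3|s|^b=\varphi\,n^{3/2}|s|^{b/2}\le\varphi\varphi'$. By (K2),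
$$\rho^n\int_{s_n}^tK_n(t-s)|s|^bn^5u_n\,ds\le\frac23\int_{s_n}^t(t-s)\,n^3|s|^be^{-E_n(s)}\,ds\le\frac23e^{-E_n(t)}\int_0^\infty\varphi e^{-2\varphi}\,d\varphi=\tfrac16e^{-E_n(t)} .$$

**Step 6: closing the bootstrap.** At $t=s_n$ the integral is empty, so $a_n(s_n)=\rho^nh_n(s_n)\le\frac16e^{-E_n(s_n)}$. As long as $a_n\le e^{-E_n}$ on $[s_n,t]$, Steps 3–5 give the better bound $a_n(t)\le\frac12e^{-E_n(t)}$. By continuity the inequality cannot cease to hold, and the Claim follows on $[s_n,0]$. At $t=0$ it says $a_n(0)\le e^{-\gamma n^\sigma}$; monotonicity gives the lemma for all $t$, and $a_n\equiv0$ if $k\nmid n$. $\square$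

Fix from now on some $k\ge k_0$.

## 10. Smoothness, analyticity, and the singular point $z=\rho$

We prove the three items of Proposition 3 for $v(t,x)=\sum_nu_n(t)\rho^ne^{inx}$.

**Step 1: time derivatives of the coefficients.** For every $j\ge0$ there are $C_j$ and an integer $M_j$ (depending on $j$ and on the fixed $b$, $k$) with
$$\rho^n|u_n^{(j)}(t)|\le C_jn^{M_j}e^{-\gamma n^\sigma},\qquad t\in[-1,0],\ n\ge1. \tag{12}$$
For $j\le5$ this is (7) and Lemma 9, since $\rho^nS_n\le\sum_le^{-\gamma(l^\sigma+(n-l)^\sigma)}\le ne^{-\gamma n^\sigma}$. For $j\ge6$ differentiate (3) $j-6$ times: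
$$u_n^{(j)}=-5n\,u_n^{(j-2)}-4n^2u_n^{(j-4)}+n^5\big(t^bu_n\big)^{(j-6)}+\sum_{i=0}^{j-6}\binom{j-6}i\sum_{l=1}^{n-1}u_l^{(i)}u_{n-l}^{(j-6-i)} .$$
By induction on $j$ the first three terms satisfy a bound of the form (12). In the last one, each product times $\rho^n$ is at most $Cn^Me^{-\gamma(l^\sigma+(n-l)^\sigma)}\le Cn^Me^{-\gamma n^\sigma}$, and there are at most $2^{j-6}n$ products, counted with their coefficients.

**Step 2: item 1.** By (12) the series of $v$ may be differentiated term by term any number of times, so $v$ and all its derivatives are continuous on $[-1,0]\times\mathbb R$, and $v^2=\sum S_n\rho^ne^{inx}$. With $D=-i\partial_x$ we have $-5D=5i\partial_x$, $-4D^2=4\partial_x^2$, $D^5=-i\partial_x^5$, and (3) becomes (4). The Gevrey bound is Fact 1 applied to $c_n=\rho^nu_n^{(j)}(t)$; the constant depends on $j$ only, not on $t$.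

**Step 3: item 2.** The point is to let $t$ be complex in Lemma 4. Let $t_*\in(-1,0)$, choose $\rho<r<R(t_*)$ (Lemma 8), and let $\eta=1-|t_*|>0$. By (7), $M:=\sum_nr^n|V_n(t_*)|e^{6\eta n^{5/6}}<\infty$, and $M>0$ since $u_k(t_*)\ge1$. Put $\eta'=\min(\eta,\frac1{2M})$. Every complex $t$ with $|t-t_*|\le\eta'$ lies on a segment issuing from $t_*$ inside $\{|t|\le1\}$. Lemma 4 with $c(\tau)=6\eta-6\tau$ gives $\sum_n|u_n(t)|r^n\le M/(1-\tau M)\le2M$ for all such $t$. Hence $\sum_{n\ge n_0}|u_n(t)||z|^n\le2M(|z|/r)^{n_0}$ for $|z|\le r$. As the $u_n$ are entire, $\sum u_n(t)z^n$ converges locally uniformly on $\{|t-t_*|<\eta'\}\times\{|z|<r\}$ and is holomorphic in $(t,z)$ there. Since $r>\rho$, substituting $z=\rho e^{ix}$ shows that $v$ is real analytic in $(t,x)$ near $\{t_*\}\times\mathbb R$.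

**Step 4: item 3.** The power series $g(z)=\sum u_n(0)z^n$ has nonnegative coefficients and radius of convergence exactly $\rho\in(0,\infty)$. By Pringsheim's theorem, $z=\rho$ is a singular point of $g$. We must transfer this from the inside of the disc to the boundary function $v(0,x)=g(\rho e^{ix})$. Suppose it were real analytic near $x=0$, with a holomorphic extension $G$ to a complex disc around $0$. For $\operatorname{Im}x>0$ we have $|\rho e^{ix}|<\rho$, so $x\mapsto g(\rho e^{ix})$ is holomorphic there; it is continuous up to the real axis because $\sum u_n(0)\rho^n<\infty$ (Lemma 9), and has the same boundary values as $G$. The difference $G(x)-g(\rho e^{ix})$ is holomorphic in the upper half of the disc, continuous up to the real diameter, and zero there; by Schwarz reflection it extends holomorphically to the whole disc, and as it vanishes on an interval it vanishes identically. So $G(x)=g(\rho e^{ix})$ for $\operatorname{Im}x>0$ in the disc. Then $z\mapsto G(-i\log(z/\rho))$ is holomorphic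 near $z=\rho$ and equals $g$ where $|z|<\rho$, since $\operatorname{Im}(-i\log(z/\rho))=-\log|z/\rho|>0$ there. So $g$ extends holomorphically across $z=\rho$, a contradiction.

This proves Proposition 3, and with Section 3 the Theorem and the Corollary. $\blacksquare$
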